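\title{Finite automorphic loops of $2$-power order}

\begin{abstract}
We prove that a finite automorphic loop has order a power of $2$ if and only if each of its elements has order a power of $2$. The proof studies the conjugates of the inversion map $x\mapsto x^{-1}$ under the multiplication group, which behave like the point reflections $y\mapsto xy^{-1}x$ of a group. Sylow's theorem gives one implication. For the other, the Baer--Suzuki theorem reduces the problem to loops of exponent $2$; these are commutative, and the known commutative case applies. The reduction works in a wider class of loops, which contains the finite Moufang loops, and it shows that an automorphic loop of $2$-power order has a subnormal series with all factors of order $2$.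
\end{abstract}

\section{Orders of loops and orders of elements}\label{sec:intro}

For a finite group $Q$ and a prime $p$, the order $|Q|$ is a power of $p$ if and only if every element of $Q$ has order a power of $p$. One direction is Lagrange's theorem and the other is Cauchy's theorem. This paper is about the same equivalence, for $p=2$, in a class of nonassociative structures.

A \emph{loop} is a set $Q$ with a binary operation $(x,y)\mapsto xy$ and an element $1$ such that $1x=x1=x$ for all $x$, and such that for each $x\in Q$ the \emph{translations}
\[
L_x\colon y\mapsto xy,\qquad R_x\colon y\mapsto yx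
\]
are bijections of $Q$. An associative loop is a group. The \emph{multiplication group} $\operatorname{Mlt}Q$ is the permutation group on $Q$ generated by all $L_x$ and $R_x$. It is transitive, since $L_x(1)=x$. The \emph{inner mapping group} $\operatorname{Inn}Q$ is the stabilizer of $1$ in $\operatorname{Mlt}Q$. Inner mappings record how far $Q$ is from an abelian group: the maps $L_{ab}^{-1}L_aL_b$ and $L_a^{-1}R_a$ fix $1$; the former are all trivial exactly when $Q$ is associative, and the latter exactly when $Q$ is commutative.

If $Q$ is a group, then $\operatorname{Mlt}Q$ consists of the maps $y\mapsto ayb$, and the inner mappings are the conjugations $y\mapsto aya^{-1}$, which are automorphisms. A loop $Q$ is \emph{automorphic} if it keeps this one property of groups, that is, if $\operatorname{Inn}Q\le\operatorname{Aut}Q$. Automorphic loops are \emph{power-associative}: the subloop generated by any one element $x$ is a group, so that powers obey $x^mx^n=x^{m+n}$ for all integers $m,n$. (This is known; a short proof is included in Lemma~\ref{lem:assoc}.) In a finite power-associative loop the \emph{order} of $x$ is the order of the cyclic group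 that $x$ generates, and $x^{-1}$ denotes its inverse in that group.

Power-associativity alone does not give the equivalence: Example~\ref{ex:steiner} is a commutative loop of order $10$ in which $x^2=1$ for all $x$. For automorphic loops the following is known.

\begin{theorem}[known cases]\label{thm:known}
Let $Q$ be a finite automorphic loop and $p$ a prime. Suppose that $Q$ is commutative or that $p$ is odd. Then $|Q|$ is a power of $p$ if and only if every element of $Q$ has order a power of $p$.
\end{theorem}

We take this theorem for granted. It leaves out the prime $2$ for noncommutative loops, and this is the problem posed in \cite{JKV}: \emph{for a finite automorphic loop $Q$, is $|Q|$ a power of $2$ exactly when every element of $Q$ has order a power of $2$?} Groups and Theorem~\ref{thm:known} suggest that the answer is yes, and it is.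

\begin{theorem}\label{thm:main}
For a finite automorphic loop $Q$ the following are equivalent:
\begin{enumerate}
\item[(i)] $|Q|$ is a power of $2$;
\item[(ii)] every element of $Q$ has order a power of $2$.
\end{enumerate}
\end{theorem}

The difficulty is that the theorems of Lagrange, Cauchy and Sylow are available for the group $\operatorname{Mlt}Q$ but not for $Q$, and that the orders of elements of $Q$ are not visibly related to orders of permutations in $\operatorname{Mlt}Q$. We bridge the gap by attaching to each $x\in Q$ a permutation $J_x$ of $Q$ with $J_x^2=1$, a conjugate of the inversion map, in such a way that the order of $J_xJ_1$ reflects the order of $x$. The prime $2$ enters because the group generated by two involutions is a $2$-group exactly when their product has $2$-power order. Condition (ii) thereby becomes a statement about the finite group $D$ generated by all $J_x$.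

Section~\ref{sec:model} shows this for groups. Sections~\ref{sec:loops} and~\ref{sec:auto} collect what is needed about loops, Section~\ref{sec:refl} constructs the maps $J_x$, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Sections~\ref{sec:series} and~\ref{sec:cons} give a version for a wider class of loops (Theorem~\ref{thm:general}) and structural consequences (Corollary~\ref{cor:2loops}).

Throughout, loops and groups are finite, and maps are composed from right to left. We write $x\backslash y=L_x^{-1}(y)$ and $y/x=R_x^{-1}(y)$. A power-associative loop has \emph{exponent dividing $2$} if $x^2=1$ for all $x$, and \emph{exponent $2$} if, moreover, it is nontrivial.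

\section{Point reflections in groups}\label{sec:model}

Let $Q$ be a group and $J\colon y\mapsto y^{-1}$. Conjugating $J$ by $L_x$ moves the fixed point $1$ of $J$ to $x$ and gives the \emph{point reflection}
\[
J_x=L_xJL_x^{-1}\colon\ y\mapsto x(x^{-1}y)^{-1}=xy^{-1}x .
\]
Then $J_x^2=1$, $J_1=J$, and $J_xJ\colon y\mapsto xyx$. Let $D$ be the group generated by all $J_x$.

\begin{example}[cyclic groups]\label{ex:cyclic}
Let $Q=\mathbb Z_n$, written additively. Then $J_x(y)=2x-y$, the product $J_xJ_0$ is the translation by $2x$, and $D$ consists of the maps $y\mapsto\pm y+2a$. For $n=3$ the maps $J_0,J_1,J_2$ are the three transpositions of $\{0,1,2\}$, the product $J_1J_0$ has order $3$, and $D$ is the full symmetric group, which is transitive. For $n=4$ we have $J_0=J_2=(1\;3)$ and $J_1=J_3=(0\;2)$; the group $D$ is a Klein four-group with orbits $\{0,2\}$ and $\{1,3\}$. In general $|D|=2\,|2\mathbb Z_n|=2n/\gcd(2,n)$ for $n\ge3$, so $D$ is a $2$-group exactly when $n$ is a power of $2$. For $n=2$ we have $J=1$ and $D=1$.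
\end{example}

\begin{example}[the quaternion group]\label{ex:Q8}
Let $Q=\{\pm1,\pm i,\pm j,\pm k\}$. If $y=\pm x$, then $xy^{-1}x=y$. If $y\ne\pm x$, then $xy^{-1}x=-y$: for $x=\pm1$ this is $y^{-1}=-y$; for $y=\pm1$ it is $x^2=-1$; and otherwise $x,y$ anticommute and $xy^{-1}x=-xyx=yx^2=-y$. So $J_x$ fixes $\pm x$ and swaps the two elements of each of the other three pairs $\{\pm y\}$. The product $J_1J_iJ_jJ_k$ swaps every pair three times, hence once; multiplying it by $J_x$ leaves the transposition of $\{\pm x\}$. Thus $D\cong\mathbb Z_2^4$, its orbits are the four cosets of $S=\{\pm1\}$, and $Q/S$ is a Klein four-group.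
\end{example}

The examples show the whole plan. First, $D$ is a $2$-group when $|Q|$ is a power of $2$, and an element of odd order spoils this. Second, the orbits of $D$ are the cosets of a normal subgroup $S$; if $D$ is a $2$-group, then $|S|$, being an orbit length, is a power of $2$. Third, $Q/S$ has exponent dividing $2$ and is commutative even if $Q$ is not. On such a quotient $J$ is trivial and reflections see nothing, so a separate input is needed there. For automorphic loops this input is the commutative case of Theorem~\ref{thm:known}.

In a loop there are many candidates for the reflection at $x$, such as $L_xJL_x^{-1}$ and $R_xJR_x^{-1}$, and no formula $xy^{-1}x$ shows that they agree. The key point, proved in Section~\ref{sec:refl}, is that in an automorphic loop they all do.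

\section{Normal subloops and quotients}\label{sec:loops}

Let $Q$ be a loop, $G=\operatorname{Mlt}Q$ and $H=\operatorname{Inn}Q$. A \emph{subloop} is a subset that contains $1$ and is closed under $xy$, $x\backslash y$ and $y/x$. A \emph{homomorphism} of loops is a map $\pi$ with $\pi(xy)=\pi(x)\pi(y)$; by cancellation it also preserves $1$, $\backslash$ and $/$. In particular, the fixed points of an automorphism form a subloop. A \emph{normal subloop} $N\trianglelefteq Q$ is the kernel $\pi^{-1}(1)$ of a surjective homomorphism $\pi\colon Q\to\overline Q$. In this case
\[
\pi(x)=\pi(y)\iff \pi(x\backslash y)=1\iff y\in xN ,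
\]
so the fibers of $\pi$ are the cosets $xN$, the loop $\overline Q$ is determined by $N$ up to isomorphism and is written $Q/N$, and
\begin{equation}\label{eq:order}
|Q|=|N|\,|Q/N| .
\end{equation}
Since $\pi L_x=L_{\pi(x)}\pi$ and $\pi R_x=R_{\pi(x)}\pi$, the group $G$ permutes the cosets of $N$. The converse is how we shall produce normal subloops.

\begin{lemma}\label{lem:congruence}
Let $\sim$ be an equivalence relation on $Q$ such that $x\sim y$ implies $g(x)\sim g(y)$ for all $g\in G$. Then the class $S$ of $1$ is a normal subloop of $Q$, and the classes of $\sim$ are the cosets of $S$.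
\end{lemma}

\begin{proof}
If $x\sim x'$ and $y\sim y'$, then $xy\sim x'y\sim x'y'$ by invariance under $R_y$ and $L_{x'}$. So the set $\overline Q$ of classes carries a well-defined product, with identity element $S$. The left translation of $\overline Q$ by the class of $z$ is the map induced by $L_z$, and it is a bijection because $L_z^{-1}$ induces its inverse; the same holds for $R_z$. Thus $\overline Q$ is a loop, and $Q\to\overline Q$ is a surjective homomorphism with kernel $S$ whose fibers are the classes.
\end{proof}

\begin{lemma}\label{lem:inner}
\begin{enumerate}
\item[(a)] Every inner mapping of a subloop $U$ of $Q$ is the restriction of some $h\in H$.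
\item[(b)] Let $\pi\colon Q\to Q/N$ be a quotient map. For every inner mapping $\bar h$ of $Q/N$ there is $h\in H$ with $\bar h\pi=\pi h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An inner mapping of $U$ is a word in the maps $L_u^{\pm1},R_u^{\pm1}$ ($u\in U$), restricted to $U$, that fixes $1$. The same word read in $G$ fixes $1$, so it lies in $H$.

(b) Write $\bar h$ as a word in the maps $L_{\pi(x)}^{\pm1},R_{\pi(x)}^{\pm1}$ and let $g\in G$ be the corresponding word in $L_x^{\pm1},R_x^{\pm1}$, so that $\bar h\pi=\pi g$. This $g$ need not fix $1$, but $s=g(1)$ lies in $N$ because $\pi(s)=\bar h(1)=1$. Put $h=L_s^{-1}g\in H$. Then $\pi h=L_{\pi(s)}^{-1}\pi g=\pi g=\bar h\pi$.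
\end{proof}

\section{Two identities in automorphic loops}\label{sec:auto}

To conjugate $J$ by translations in a controlled way we need the rule $(xy)^{-1}=y^{-1}x^{-1}$. The method for proving identities in an automorphic loop is to find an inner mapping with known values and to use that it is an automorphism.

\begin{lemma}\label{lem:assoc}
Let $Q$ be an automorphic loop.
\begin{enumerate}
\item[(a)] $x(yx)=(xy)x$ for all $x,y\in Q$.
\item[(b)] $Q$ is power-associative.
\item[(c)] $x(yx^{-1})=(xy)x^{-1}$ for all $x,y\in Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $T=L_x^{-1}R_x$ fixes $1$, so it is an automorphism, and $T(x)=x\backslash(xx)=x$. Hence $T(xy)=xT(y)$, that is, $x\backslash((xy)x)=x(x\backslash(yx))=yx$.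

For (b) and (c), say that a triple $(a,b,c)$ \emph{associates} if $a(bc)=(ab)c$. If two entries are fixed, the admissible values of the remaining entry form a subloop. Indeed, the admissible $c$, $a$, $b$ are the fixed points of
\[
L_{ab}^{-1}L_aL_b,\qquad R_{bc}^{-1}R_cR_b,\qquad (R_cL_a)^{-1}L_aR_c ,
\]
respectively, and each of these maps fixes $1$ and is therefore an automorphism.

(b) Let $U$ be the subloop generated by $x$. The triple $(x,x,x)$ associates by (a). Varying the third entry, then the second, then the first, we find that $(x,x,c)$, then $(x,b,c)$, then $(a,b,c)$ associate for all $a,b,c\in U$. So $U$ is a group.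

(c) The triple $(x,y,x)$ associates by (a), hence so does $(x,y,c)$ for every $c$ in the subloop generated by $x$, which contains $x^{-1}$.
\end{proof}

The next identity, the \emph{antiautomorphic inverse property}, is a theorem of Johnson, Kinyon, Nagy and Vojt\v{e}chovsk\'y \cite{JKNV}. We include a short proof.

\begin{lemma}\label{lem:aaip}
In an automorphic loop, $(cw)^{-1}=w^{-1}c^{-1}$ for all $c,w$.
\end{lemma}

\begin{proof}
Put $x=cw$ and $y=x\backslash c$, so that $xy=c$ and $c\backslash x=w$. The map $h=L_c^{-1}L_xL_y$, that is, $h(z)=c\backslash(x(yz))$, fixes $1$ and is therefore an automorphism. It can be evaluated whenever $x(yz)$ can be simplified, which happens for three values of $z$: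
\begin{align*}
h(x^{-1})&=c\backslash\bigl(x(yx^{-1})\bigr)=c\backslash\bigl((xy)x^{-1}\bigr)=c\backslash(cx^{-1})=x^{-1},\\
h(y^{-1})&=c\backslash(x\cdot1)=w,\\
h(y\backslash x^{-1})&=c\backslash(xx^{-1})=c\backslash1=c^{-1}.
\end{align*}
The first line uses Lemma~\ref{lem:assoc}(c). Automorphisms preserve inverses, so the second line gives $h(y)=w^{-1}$. Applying $h$ to the equation $y\,(y\backslash x^{-1})=x^{-1}$ yields $w^{-1}c^{-1}=x^{-1}=(cw)^{-1}$.
\end{proof}

\section{Point reflections in loops}\label{sec:refl}

The construction of reflections uses only three properties of automorphic loops, which we isolate.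

\begin{definition}\label{def:C}
Let $\mathcal C$ be the class of finite loops $Q$ such that
\begin{enumerate}
\item[(C1)] $Q$ is power-associative;
\item[(C2)] $(xy)^{-1}=y^{-1}x^{-1}$ for all $x,y\in Q$;
\item[(C3)] every inner mapping of $Q$ commutes with $J\colon x\mapsto x^{-1}$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] Every finite automorphic loop lies in $\mathcal C$.
\item[(b)] A loop in $\mathcal C$ of exponent dividing $2$ is commutative.
\item[(c)] Both $\mathcal C$ and the class of finite automorphic loops are closed under subloops and quotients.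
\end{enumerate}
\end{lemma}

\begin{proof}
(a) (C1) and (C2) are Lemmas~\ref{lem:assoc}(b) and~\ref{lem:aaip}, and (C3) holds because automorphisms preserve inverses.

(b) Here $z=z^{-1}$ for all $z$, so $xy=(xy)^{-1}=y^{-1}x^{-1}=yx$.

(c) For subloops, (C1) and (C2) are inherited, and Lemma~\ref{lem:inner}(a) transfers both (C3) and the automorphic property. Let $\pi\colon Q\to Q/N$ be a quotient map. The image of the group generated by $x$ is a group and a subloop containing $\pi(x)$, so (C1) passes to $Q/N$ and $\pi(x^{-1})=\pi(x)^{-1}$; then (C2) passes as well. Let $\bar h$ and $h$ be as in Lemma~\ref{lem:inner}(b). If $h$ commutes with $J$, then $\bar h(\pi(x)^{-1})=\pi(h(x^{-1}))=\pi(h(x))^{-1}=\bar h(\pi(x))^{-1}$. If $h$ is an automorphism, then $\bar h(\pi(x)\pi(y))=\pi(h(x)h(y))=\bar h(\pi(x))\,\bar h(\pi(y))$.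
\end{proof}

Fix $Q\in\mathcal C$, with $G=\operatorname{Mlt}Q$ and $H=\operatorname{Inn}Q$. The map $J$ need not lie in $G$, so we adjoin it and put $G^+=\langle G,J\rangle$. We must make sure that the stabilizer of $1$ stays under control, and this is the role of (C2). We have $JL_xJ(y)=(xy^{-1})^{-1}=yx^{-1}$ and $JR_xJ(y)=(y^{-1}x)^{-1}=x^{-1}y$, that is,
\begin{equation}\label{eq:JLJ}
JL_xJ=R_{x^{-1}},\qquad JR_xJ=L_{x^{-1}} .
\end{equation}
So $J$ normalizes $G$, and $G^+=G\cup GJ$ because $J^2=1$. As $J(1)=1$, an element $gJ$ with $g\in G$ fixes $1$ exactly when $g\in H$. Hence the stabilizer of $1$ in $G^+$ is $H^+=H\cup HJ$, and by (C3),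
\[
J \text{ commutes with every element of } H^+ .
\]
This is what makes the reflection at $x$ independent of the way $1$ is carried to $x$. If $g,g'\in G^+$ satisfy $g(1)=g'(1)$, then $g'=gh$ with $h\in H^+$, and $g'Jg'^{-1}=ghJh^{-1}g^{-1}=gJg^{-1}$. We may therefore define, for $x\in Q$,
\[
J_x=gJg^{-1},\qquad\text{where $g\in G^+$ is any element with } g(1)=x .
\]
Then $J_1=J$, $J_x^2=1$, and $\{J_x:x\in Q\}$ is the conjugacy class of $J$ in $G^+$. The map $x\mapsto J_x$ need not be injective, as $\mathbb Z_4$ shows. For $g\in G^+$ the element $gL_x$ sends $1$ to $g(x)$, so $gJ_xg^{-1}=(gL_x)J(gL_x)^{-1}$ gives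
\begin{equation}\label{eq:equiv}
gJ_xg^{-1}=J_{g(x)}\qquad(g\in G^+,\ x\in Q).
\end{equation}
We put
\[
D=D(Q)=\langle J_x:x\in Q\rangle\trianglelefteq G^+,\qquad P_x=J_xJ\in D .
\]
By \eqref{eq:JLJ}, $P_x=L_x(JL_xJ)^{-1}=L_xR_{x^{-1}}^{-1}$; in a group this is $y\mapsto xyx$.

We now compare the order of the permutation $P_x$ with the order of the element $x$. The action of $P_x$ on powers of $x$ bounds the order of $x$ by that of $P_x$. The opposite bound is the less obvious one, since $P_x$ acts on all of $Q$; it comes from \eqref{eq:equiv}. This is the place where (C1) is used.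

\begin{lemma}\label{lem:P}
Let $Q\in\mathcal C$ and $x\in Q$. Then $P_x(x^k)=x^{k+2}$ for all integers $k$, and $P_x^{2n}=P_{x^{2n}}$ for all $n\ge0$. Consequently, $x^{2n}=1$ implies $P_x^{2n}=1$, and $P_x^n=1$ implies $x^{2n}=1$. In particular, $x$ has $2$-power order if and only if $P_x$ has.
\end{lemma}

\begin{proof}
From $x^{k+1}x^{-1}=x^k$ we get $R_{x^{-1}}^{-1}(x^k)=x^{k+1}$, and applying $L_x$ gives $P_x(x^k)=x^{k+2}$. Thus $P_x^n(1)=x^{2n}$. Next, $JP_xJ=JJ_x=P_x^{-1}$, so
\[
P_x^nJP_x^{-n}=P_x^n\,(JP_x^{-n}J)\,J=P_x^{2n}J .
\]
By \eqref{eq:equiv} the left side is $J_{P_x^n(1)}=J_{x^{2n}}$. Multiplying by $J$ on the right gives $P_x^{2n}=J_{x^{2n}}J=P_{x^{2n}}$. If $x^{2n}=1$, this is $P_1=J^2=1$. If $P_x^n=1$, then $x^{2n}=P_x^n(1)=1$. For the last claim take $n$ to be a suitable power of $2$.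
\end{proof}

Finally we pass from $D$ back to the loop. Let $S(Q)$ be the orbit of $1$ under $D$.

\begin{lemma}\label{lem:S}
Let $Q\in\mathcal C$. Then $S(Q)$ is a normal subloop whose cosets are the orbits of $D$, and $Q/S(Q)$ is commutative of exponent dividing $2$.
\end{lemma}

\begin{proof}
Since $D\trianglelefteq G^+$, each $g\in G$ maps the orbit $D(x)$ onto $gD(x)=D(g(x))$. Lemma~\ref{lem:congruence} gives the first claim. Since $J\in D$, the elements $x$ and $x^{-1}$ lie in the same coset, so every element of $Q/S(Q)$ equals its inverse. The quotient lies in $\mathcal C$ and is commutative by Lemma~\ref{lem:closure}.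
\end{proof}

\section{When $D$ is a $2$-group}\label{sec:proof}

Two theorems on finite groups are needed. By Sylow's theorem, every $p$-subgroup of a finite group lies in a subgroup whose order is the $p$-part $|\Gamma|_p$ of the order of the group $\Gamma$. The second is the following; see \cite{Baer,Suzuki} and \cite[Theorem~3.8.2]{Gorenstein}.

\begin{theorem}[Baer--Suzuki]\label{thm:BS}
Let $C$ be a conjugacy class of a finite group and $p$ a prime. If any two elements of $C$ generate a $p$-group, then $\langle C\rangle$ is a $p$-group.
\end{theorem}

\begin{proposition}\label{prop:D}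
Let $Q\in\mathcal C$.
\begin{enumerate}
\item[(a)] If $|Q|$ is a power of $2$, then $D$ is a $2$-group.
\item[(b)] $D$ is a $2$-group if and only if every element of $Q$ has $2$-power order.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have no control of $|G^+|$, only of the index $|G^+:H^+|=|Q|$. This suffices, because one Sylow subgroup already carries $1$ to every point. Since $J^2=1$, there is a Sylow $2$-subgroup $\Sigma$ of $G^+$ with $J\in\Sigma$. The group $\Sigma\cap H^+$ is a $2$-subgroup of $H^+$, so the $\Sigma$-orbit of $1$ has length
\[
|\Sigma:\Sigma\cap H^+|\ \ge\ \frac{|G^+|_2}{|H^+|_2}=|Q|_2=|Q| .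
\]
Thus $\Sigma$ is transitive on $Q$. Given $x$, choose $\sigma\in\Sigma$ with $\sigma(1)=x$; then $J_x=\sigma J\sigma^{-1}\in\Sigma$. Hence $D\le\Sigma$.

(b) If $D$ is a $2$-group, then each $P_x\in D$ has $2$-power order, and so does $x$ by Lemma~\ref{lem:P}.

Conversely, let all elements of $Q$ have $2$-power order. By Lemma~\ref{lem:P} every $P_z$ has $2$-power order. This concerns only the pairs $J_z,J$, but every pair of reflections is conjugate to such a pair: given $x,y\in Q$, take $g\in G^+$ with $g(1)=y$ and put $z=g^{-1}(x)$; by \eqref{eq:equiv},
\[
g^{-1}J_xJ_y\,g=J_zJ_1=P_z .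
\]
So $r=J_xJ_y$ has $2$-power order. The group $\langle J_x,J_y\rangle$ is generated by $J_x$ and $r$, since $J_y=J_xr$. Moreover $J_xrJ_x=J_yJ_x=r^{-1}$ and $J_x^2=1$, so $\langle r\rangle$ is a normal subgroup of index at most $2$, and $\langle J_x,J_y\rangle$ is a $2$-group. A group generated by $2$-elements need not be a $2$-group, but here the generators form a conjugacy class of $G^+$, and Theorem~\ref{thm:BS} shows that $D$ is a $2$-group.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:closure}(a), $Q\in\mathcal C$. If (i) holds, then $D$ is a $2$-group by Proposition~\ref{prop:D}(a), and (ii) follows from Proposition~\ref{prop:D}(b).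

Suppose that (ii) holds. By Proposition~\ref{prop:D}(b), $D$ is a $2$-group. The subloop $S=S(Q)$ is an orbit of $D$, so $|S|$ divides $|D|$ and is a power of $2$. By Lemmas~\ref{lem:S} and~\ref{lem:closure}(c), $Q/S$ is a commutative automorphic loop of exponent dividing $2$, so $|Q/S|$ is a power of $2$ by the commutative case of Theorem~\ref{thm:known} with $p=2$. By \eqref{eq:order}, $|Q|=|S|\,|Q/S|$ is a power of $2$.
\end{proof}

The automorphic property was used twice: to place $Q$ in $\mathcal C$, and to apply Theorem~\ref{thm:known} to $Q/S$. The next section separates the two uses.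

\section{The series $Q>S(Q)>S(S(Q))>\cdots$}\label{sec:series}

The subloop $S(Q)$ lies in $\mathcal C$ again, so the construction can be repeated. For $\mathbb Z_3$ it stalls at once, since $S(\mathbb Z_3)=\mathbb Z_3$. This cannot happen when $D$ is a $2$-group. We use that every maximal subgroup of a finite $p$-group is normal.

\begin{lemma}\label{lem:intrans}
Let $Q\in\mathcal C$ with $|Q|>1$. If $D$ is a $2$-group, then $D$ is not transitive on $Q$; that is, $S(Q)\ne Q$.
\end{lemma}

\begin{proof}
Suppose that $D$ is transitive. As $|Q|>1$, the stabilizer $D_1$ of $1$ in $D$ is a proper subgroup, so it lies in a maximal subgroup $M$ of $D$, and $M\trianglelefteq D$. We have $J\in D_1\le M$. For each $x$ choose $d\in D$ with $d(1)=x$; then $J_x=dJd^{-1}\in M$. Hence $D\le M$, a contradiction.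
\end{proof}

A \emph{subnormal series} of a loop $Q$ is a chain $1=Q_0\trianglelefteq Q_1\trianglelefteq\dots\trianglelefteq Q_n=Q$ of subloops, each normal in the next; its \emph{factors} are the loops $Q_{i+1}/Q_i$. Conditions (i) and (ii) of Theorem~\ref{thm:main} make sense for every loop in $\mathcal C$.

\begin{theorem}\label{thm:general}
Let $Q\in\mathcal C$.
\begin{enumerate}
\item[(1)] If $|Q|$ is a power of $2$, then every element of $Q$ has $2$-power order.
\item[(2)] $S(Q)$ is the smallest normal subloop $N$ such that $Q/N$ has exponent dividing $2$.
\item[(3)] The following are equivalent: $(\alpha)$ every element of $Q$ has $2$-power order; $(\beta)$ $D$ is a $2$-group; $(\gamma)$ $Q$ has a subnormal series with every factor commutative of exponent dividing $2$. If they hold, then the series $Q>S(Q)>S(S(Q))>\cdots$ reaches $1$ and is such a series.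
\item[(4)] Let $\mathcal K\subseteq\mathcal C$ be closed under subloops and quotients. Then \emph{(i)} and \emph{(ii)} are equivalent for all loops in $\mathcal K$ if and only if every (necessarily commutative) loop of exponent $2$ in $\mathcal K$ has $2$-power order.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Combine parts (a) and (b) of Proposition~\ref{prop:D}.

(2) By Lemma~\ref{lem:S}, $S(Q)$ has the property. Let $N$ have it too, with quotient map $\pi$. Then $\pi(x^{-1})=\pi(x)^{-1}=\pi(x)$, so $J$ maps each coset of $N$ to itself. As $G$ permutes the cosets, $G^+$ acts on them, and the kernel of this action is a normal subgroup containing $J$. It therefore contains every $J_x$, and hence $D$. So $D$ maps $N$ to itself, and $S(Q)=D(1)\subseteq N$.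

(3) The equivalence of $(\alpha)$ and $(\beta)$ is Proposition~\ref{prop:D}(b). Assume $(\alpha)$. Every subloop $U$ lies in $\mathcal C$ and satisfies $(\alpha)$, so $D(U)$ is a $2$-group, and $S(U)\ne U$ if $U\ne1$, by Lemma~\ref{lem:intrans}. Hence the iterated series decreases strictly until it reaches $1$, and its factors $U/S(U)$ are as required by Lemma~\ref{lem:S}. This proves $(\gamma)$ and the last sentence. Assume $(\gamma)$, with a series of length $n$. If $x\in Q_{i+1}$, then $x^2\in Q_i$. Squaring $n$ times gives $x^{2^n}\in Q_0=1$ for all $x\in Q$, which is $(\alpha)$.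

(4) A loop of exponent $2$ satisfies (ii), so the condition is necessary. Suppose that it holds and let $Q\in\mathcal K$. Then (i) implies (ii) by (1). If (ii) holds, the factors of the series in (3) belong to $\mathcal K$ and are trivial or of exponent $2$, so their orders are powers of $2$, and $|Q|$ is the product of these orders by \eqref{eq:order}.
\end{proof}

By (2), for a group $Q$ the subgroup $S(Q)$ is the one generated by all squares, in agreement with Examples~\ref{ex:cyclic} and~\ref{ex:Q8}. The condition in (4) fails for $\mathcal K=\mathcal C$, so some input about loops of exponent $2$ is unavoidable.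

\begin{example}[the Steiner loop of order $10$]\label{ex:steiner}
In the affine plane $A=\mathbb F_3^2$, two distinct points $x,y$ lie on one line, whose third point is $-x-y$. Let $Q=\{1\}\cup A$, where $1$ is a new element acting as the identity, and for $x,y\in A$ put $xx=1$ and $xy=-x-y$ if $x\ne y$. The product is commutative, and $L_x$ swaps $1$ with $x$ and swaps the other two points of each line through $x$; so $Q$ is a loop. Each $x\in A$ generates the group $\{1,x\}$, which gives (C1) and $J=1$. Then (C2) is commutativity and (C3) is empty, so $Q\in\mathcal C$. Every nonidentity element has order $2$, but $|Q|=10$.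

One sees directly that $Q$ is not automorphic. Let $x\ne y$ in $A$, $z=xy$, and $h=L_z^{-1}L_xL_y=L_zL_xL_y$. Then $h(y)=zx=y$. For $w\in A$ off the line $\{x,y,z\}$, the points $yw=-y-w$ and $x(yw)=-x+y+w$ are off the line too, and $h(w)=(x+y)-(-x+y+w)=-x-w$. Thus $h(yw)=-x+y+w$, while $h(y)h(w)=x-y+w$, and these differ because $x\ne y$.
\end{example}

\section{Consequences}\label{sec:cons}

A loop is \emph{solvable} if it has a subnormal series whose factors are abelian groups. By a theorem of Grishkov, Kinyon and Nagy \cite{GKN}, every finite commutative automorphic loop is solvable. This lets us refine the series of Theorem~\ref{thm:general}(3).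

\begin{corollary}\label{cor:2loops}
For a finite automorphic loop $Q$ the following are equivalent:
\begin{enumerate}
\item[(i)] $|Q|$ is a power of $2$;
\item[(ii)] every element of $Q$ has $2$-power order;
\item[(iii)] $D$ is a $2$-group;
\item[(iv)] $Q$ has a subnormal series with commutative factors of exponent dividing $2$;
\item[(v)] $Q$ has a subnormal series with all factors isomorphic to $\mathbb Z_2$.
\end{enumerate}
If they hold, every subloop of $Q$ has $2$-power order, and so the order of every subloop and of every element divides $|Q|$.
\end{corollary}

\begin{proof}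
Theorem~\ref{thm:main} gives (i)$\Leftrightarrow$(ii), Theorem~\ref{thm:general}(3) gives (ii)$\Leftrightarrow$(iii)$\Leftrightarrow$(iv), and (v) is a special case of (iv).

For (iv)$\Rightarrow$(v) we first note how series are refined. Let $N\trianglelefteq U$ with quotient map $\pi\colon U\to U/N$, and let $1=F_0\trianglelefteq\dots\trianglelefteq F_m=U/N$ be a subnormal series. Then $\pi^{-1}(F_j)$ is the kernel of the surjective homomorphism $\pi^{-1}(F_{j+1})\to F_{j+1}\to F_{j+1}/F_j$. So the preimages form a chain from $N$ to $U$, each term normal in the next, with the same factors $F_{j+1}/F_j$. Now take a series as in (iv). Its factors are finite commutative automorphic loops by Lemma~\ref{lem:closure}(c), hence solvable by \cite{GKN}, and the series refines to one whose factors are abelian groups. The product of their orders is $|Q|$, a power of $2$ by (i), so they are abelian $2$-groups. Refining once more along composition series of these groups and deleting repeated terms gives (v).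

Finally, a subloop $U$ is automorphic and satisfies (ii), so $|U|$ is a power of $2$ by Theorem~\ref{thm:main}; it divides $|Q|$ because $|U|\le|Q|$ and both are powers of $2$. The order of an element is the order of the subloop that it generates.
\end{proof}

A nontrivial loop is \emph{simple} if its only normal subloops are $1$ and itself.

\begin{corollary}\label{cor:primes}
\begin{enumerate}
\item[(a)] For every prime $p$, a finite automorphic loop has $p$-power order if and only if all its elements have $p$-power order.
\item[(b)] A finite simple nonassociative automorphic loop, if one exists, does not have $2$-power order and contains an element whose order is not a power of $2$.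
\end{enumerate}
\end{corollary}

\begin{proof}
(a) For odd $p$ this is Theorem~\ref{thm:known}, and for $p=2$ it is Theorem~\ref{thm:main}.

(b) If a simple automorphic loop $Q$ satisfies (i) or (ii) of Corollary~\ref{cor:2loops}, then by (v) it has a normal subloop $N$ with $Q/N\cong\mathbb Z_2$. Simplicity forces $N=1$, so $Q\cong\mathbb Z_2$ is associative.
\end{proof}

\begin{remark}[Moufang loops]\label{rem:moufang}
A loop is \emph{Moufang} if it satisfies $(xy)(zx)=x((yz)x)$. Finite Moufang loops form a class closed under subloops and quotients, and this class is contained in $\mathcal C$. Indeed, Moufang loops are diassociative, meaning that any two elements generate a group, and this gives (C1) and (C2). Their inner mappings are pseudo-automorphisms \cite{Bruck}: for each inner mapping $\varphi$ there is an element $c$ with $(c\,\varphi(x))\varphi(y)=c\,\varphi(xy)$ for all $x,y$. Taking $y=x^{-1}$ gives $(c\,\varphi(x))\varphi(x^{-1})=c$. Diassociativity gives $(c\,\varphi(x))\varphi(x)^{-1}=c$, and cancellation yields $\varphi(x^{-1})=\varphi(x)^{-1}$, which is (C3).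

A finite Moufang loop of exponent $2$ is commutative by Lemma~\ref{lem:closure}(b), so the Moufang identity becomes $(xy)(xz)=x^2(yz)=yz$. Putting $y=xu$, so that $xy=x^2u=u$, we get $u(xz)=(xu)z=(ux)z$ for all $u,x,z$. Such a loop is thus an elementary abelian $2$-group and has $2$-power order. Theorem~\ref{thm:general}(4) now gives the classical equivalence of (i) and (ii) for finite Moufang loops.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Baer}
R.~Baer, Math. Ann. 133 (1957).

\bibitem{Bruck}
Bruck, \emph{A Survey of Binary Systems}.

\bibitem{Gorenstein}
Gorenstein, \emph{Finite Groups}.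

\bibitem{GKN}
Grishkov, Kinyon and Nagy, \emph{Solvability of commutative automorphic loops}, Proc. AMS 142 (2014).

\bibitem{JKV}
P\v{r}emysl Jedli\v{c}ka, Michael Kinyon and Petr Vojt\v{e}chovsk\'y, \emph{Nilpotency in automorphic loops of prime power order}, arXiv:1011.0982 (2010).

\bibitem{JKNV}
Johnson, Kinyon, Nagy and Vojt\v{e}chovsk\'y, LMS J. Comput. Math. 14 (2011).

\bibitem{Suzuki}
M.~Suzuki, Ann. of Math. 82 (1965).

\end{thebibliography}
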